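\title{Equilateral sets for the tropical distance and Sperner's theorem}

\begin{abstract}
We show that the largest number of points of $\mathbb{R}^n$, or of $\mathbb{Z}^n$, with all pairwise tropical distances equal is $\binom{n+1}{\lfloor (n+1)/2\rfloor}$. The proof attaches to each point of an equilateral set an acyclic directed graph on the $n+1$ homogeneous coordinates. The sets of sources of these graphs form an antichain, and Sperner's theorem bounds its size. We also classify the extremal sets. For $n\ge 3$ they are the translated and scaled middle layers of the cube $\{0,1\}^{n+1}$, while for $n=2$ there is an additional real parameter.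
\end{abstract}

\section{The question and the results}\label{sec:intro}

For $\mathbf{x},\mathbf{y}\in\mathbb{R}^n$ add a dummy coordinate $x_0=y_0=0$ and define the \emph{tropical distance}
\[
d_{\mathrm{tr}}(\mathbf{x},\mathbf{y})=\max_{0\le k,l\le n}\,(x_k-y_k-x_l+y_l)
=\max\bigl(0,\max_i (x_i-y_i)\bigr)-\min\bigl(0,\min_i (x_i-y_i)\bigr).
\]
It measures the spread of the $n+1$ numbers $x_k-y_k$, that is, the length of the shortest interval that contains them all. It is the additive version of Hilbert's projective metric: if $x_k=\log p_k$ and $y_k=\log q_k$, then $d_{\mathrm{tr}}(\mathbf{x},\mathbf{y})$ is the logarithm of the ratio of the largest to the smallest of the quotients $p_k/q_k$. A set of distinct points is \emph{equilateral} if all pairwise tropical distances equal a common positive value, and the \emph{tropical equilateral dimension} of a subset of $\mathbb{R}^n$ is the maximum size of an equilateral set contained in it. The following question comes from \cite{Rosenmann}.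

\begin{quote}
What is the tropical equilateral dimension of $\mathbb{Z}^n$, and of $\mathbb{R}^n$?
\end{quote}

For $n=1$ the distance is $|x-y|$. The middle one of three real numbers is closer to each of the other two than they are to each other, so the answer is $2$. For $n=2$ the unit ball is the hexagon $|x_1|,|x_2|,|x_1-x_2|\le 1$, and $(0,0),(1,0),(1,1)$ are at mutual distance $1$. These cases suggest $n+1$, the number of vertices of a simplex. The true answer agrees with $n+1$ for $n\le 2$, but it is $6$ for $n=3$ and $10$ for $n=4$.

\begin{theorem}\label{thm:main}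
Let $n\ge 1$. Every equilateral set in $\mathbb{R}^n$ has at most $\binom{n+1}{\lfloor (n+1)/2\rfloor}$ points, and some equilateral subset of $\mathbb{Z}^n$ has exactly this many. Hence the tropical equilateral dimension of $\mathbb{Z}^n$ and of $\mathbb{R}^n$ is $\binom{n+1}{\lfloor (n+1)/2\rfloor}$.
\end{theorem}

The dummy coordinate enters the formula for $d_{\mathrm{tr}}$ on the same footing as the others, and the extremal sets are best described in coordinates that respect this symmetry. Throughout, $N=n+1$, $I=\{0,1,\dots,n\}$, $\mathbf{1}=(1,\dots,1)\in\mathbb{R}^N$, and $e_k$ is the $k$-th unit vector of $\mathbb{R}^N$, $k\in I$. Every class in $\mathbb{R}^N/\mathbb{R}\mathbf{1}$ has exactly one representative with $0$-th coordinate zero, so we may identify $\mathbf{x}\in\mathbb{R}^n$ with the class of $(0,x_1,\dots,x_n)$. In these \emph{homogeneous coordinates}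
\begin{equation}\label{eq:dist}
d_{\mathrm{tr}}(x,y)=\max_{k}\,(x-y)_k-\min_{k}\,(x-y)_k=\max_{k,l}\,\bigl((x-y)_k-(x-y)_l\bigr)
\end{equation}
for arbitrary representatives $x,y\in\mathbb{R}^N$. Only the coordinate differences $x_k-x_l$ depend on the class alone; they determine it, and they determine the coordinates at which a class is maximal or minimal. The lattice $\mathbb{Z}^n$ consists of the classes all of whose coordinate differences are integers. By \eqref{eq:dist}, translations and the map $x\mapsto -x$ preserve $d_{\mathrm{tr}}$, and multiplication by $\lambda>0$ multiplies it by $\lambda$.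

For $S\subseteq I$ let $\mathbf{1}_S\in\{0,1\}^N$ be the indicator vector of $S$. An equilateral set is \emph{maximum} if it has $\binom{N}{\lfloor N/2\rfloor}$ points. For $n=1$ the maximum sets are all pairs of distinct points. The other cases are as follows.

\begin{theorem}\label{thm:class}
Work in homogeneous coordinates.
\begin{itemize}
\item[(a)] Let $n\ge 3$. An equilateral set $X$ with common distance $\lambda$ is maximum if and only if
\begin{equation}\label{eq:layer}
X=\bigl\{c+\tfrac{\lambda}{2}\mathbf{1}_S:\ S\subseteq I,\ |S|=m\bigr\}
\end{equation}
for some $c$ and some $m\in\{\lfloor\frac{n+1}{2}\rfloor,\lceil\frac{n+1}{2}\rceil\}$. In particular, for $n\ge 3$ there is a maximum equilateral subset of $\mathbb{Z}^n$ with common distance $\lambda$ if and only if $\lambda$ is an even positive integer.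
\item[(b)] Let $n=2$. The equilateral triples with common distance $1$ are, up to translation, exactly the sets $\{p^0,p^1,p^2\}$ and their negatives, where, with indices modulo $3$,
\[
p^i_i=0,\qquad p^i_{i+1}=-\tfrac12-\tau,\qquad p^i_{i-1}=-\tfrac12+\tau,\qquad |\tau|\le\tfrac16 .
\]
The statement in \textup{(a)} fails for $n=2$.
\end{itemize}
\end{theorem}

\section{Indicator vectors: chains and antichains}\label{sec:indicator}

The binomial coefficient appears as soon as one computes distances between indicator vectors. Two sets are \emph{comparable} if one contains the other. A \emph{chain} is a family of pairwise comparable sets, and an \emph{antichain} is a family in which no member contains another member.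

\begin{lemma}\label{lem:indicator}
Let $S,T\subseteq I$ be distinct. Then $d_{\mathrm{tr}}(\mathbf{1}_S,\mathbf{1}_T)$ equals $2$ if $S$ and $T$ are incomparable, $0$ if $\{S,T\}=\{\emptyset,I\}$, and $1$ otherwise.
\end{lemma}

\begin{proof}
The vector $\mathbf{1}_S-\mathbf{1}_T$ equals $1$ on $S\setminus T$, $-1$ on $T\setminus S$, and $0$ elsewhere. If $S$ and $T$ are incomparable, both $1$ and $-1$ occur. If $T\subset S$, the vector is $\mathbf{1}_{S\setminus T}$ with $S\setminus T\ne\emptyset$, and it takes both values $0$ and $1$ unless $S\setminus T=I$. The case $S\subset T$ follows by exchanging $S$ and $T$.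
\end{proof}

So indicator vectors form equilateral sets in two ways. Distance $1$ corresponds to chains that do not contain both $\emptyset$ and $I$. The members of a chain have different sizes, so such a chain has at most $n+1$ members, and $\emptyset\subset\{1\}\subset\{1,2\}\subset\dots\subset\{1,\dots,n\}$ has that many. This is the simplex of the first guess. Distance $2$ corresponds to antichains, which can be much larger.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
Distinct subsets of $I$ of size $\lfloor N/2\rfloor$ are incomparable, so by Lemma~\ref{lem:indicator} their indicator vectors are at mutual distance $2$. In the original coordinates they are the $\binom{N}{\lfloor N/2\rfloor}$ integer points $(\mathbf{1}_S(i)-\mathbf{1}_S(0))_{1\le i\le n}$.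
\end{proof}

Among indicator vectors at mutual distance $2$ nothing larger exists, by the one external result that we use.

\begin{theorem}[Sperner \cite{Sperner}]\label{thm:sperner}
An antichain of subsets of an $N$-element set has at most $\binom{N}{\lfloor N/2\rfloor}$ members. Equality holds only for the family of all $\lfloor N/2\rfloor$-element subsets and the family of all $\lceil N/2\rceil$-element subsets.
\end{theorem}

The upper bound in Theorem~\ref{thm:main} says that arbitrary real points do no better than indicator vectors. The difficulty is that a point of $\mathbb{R}^n$ does not come with a subset of $I$. We have to attach one, using the other points of the equilateral set.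

\section{An antichain from an equilateral set}\label{sec:upper}

Let $X$ be an equilateral set with at least two points, scaled to common distance $1$. We do not assume that $X$ is finite.

\subsection*{Which set to attach}
We look for labels $A_x\subseteq I$, $x\in X$, such that $A_x\not\subseteq A_y$ whenever $x\ne y$. For indicator vectors of incomparable sets, $\mathbf{1}_S-\mathbf{1}_T$ is maximal on a part of $S$ and minimal on a set disjoint from $S$. This suggests two requirements, for all $y\ne x$ in $X$:
\begin{itemize}
\item[(R1)] $A_x$ contains a coordinate at which $x-y$ is maximal;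
\item[(R2)] $A_x$ contains no coordinate at which $x-y$ is minimal.
\end{itemize}
They suffice: the coordinate given by (R1) is one at which $y-x$ is minimal, so by (R2) for $y$ it lies outside $A_y$. The best chance of meeting (R1) is to take $A_x$ as large as (R2) allows, and then (R2) holds by construction. The danger is that every coordinate at which $x-y$ is maximal has been deleted, because $x-w$ is minimal there for some other point $w$. To control this we record, for each deleted coordinate, which coordinate it loses to.

\begin{definition}\label{def:D}
For $x\in X$ let $D(x)$ be the directed graph on the vertex set $I$ with an arc $k\to l$ if and only if there is $w\in X$, called a \emph{witness}, with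
\[
(x-w)_k-(x-w)_l=1 .
\]
The \emph{label} $A_x$ is the set of \emph{sources} of $D(x)$, the vertices at which no arc ends.
\end{definition}

Since $d_{\mathrm{tr}}(x,w)=1$ for $w\ne x$, formula \eqref{eq:dist} shows that $w$ witnesses $k\to l$ exactly when $w\neq x$ and $x-w$ is maximal at $k$ and minimal at $l$. So $A_x$ is the largest set allowed by (R2).

\begin{example}\label{ex:layer}
Let $1\le m\le N-1$ and $X=\{\frac12\mathbf{1}_S:|S|=m\}$. The witness $\frac12\mathbf{1}_T$ gives $D(\frac12\mathbf{1}_S)$ the arcs from $S\setminus T$ to $T\setminus S$, and $T=(S\setminus\{k\})\cup\{l\}$ gives the arc $k\to l$ for any $k\in S$, $l\notin S$. So the arcs are all pairs from $S$ to $I\setminus S$, and the label of $\frac12\mathbf{1}_S$ is $S$.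
\end{example}

\begin{example}\label{ex:triangle}
Let $n=2$ and let $X$ consist of $p=(0,0,0)$, $q=(0,1,0)$, $r=(0,1,1)$, the triple of Section~\ref{sec:intro}. Each difference $x-w$ contributes the arcs from its maximal to its minimal coordinates.
\[
\begin{array}{c|cc|l|c}
x & \multicolumn{2}{c|}{x-w} & \text{arcs of } D(x) & A_x\\ \hline
p & p-q=(0,-1,0) & p-r=(0,-1,-1) & 0\to1,\ 2\to1,\ 0\to2 & \{0\}\\
q & q-p=(0,1,0) & q-r=(0,0,-1) & 1\to0,\ 1\to2,\ 0\to2 & \{1\}\\
r & r-p=(0,1,1) & r-q=(0,0,1) & 1\to0,\ 2\to0,\ 2\to1 & \{2\}
\end{array}
\]
The points $p,q,r$ are the indicator vectors of a chain, yet the labels form an antichain. The danger described above is visible in the first row: $p-q$ is maximal at $0$ and $2$, and the coordinate $2$ is deleted because $p-r$ is minimal there. But the arc $0\to2$ that deletes it starts at a coordinate where $p-q$ is again maximal, and that coordinate is a source.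
\end{example}

The general proof follows this pattern. From a coordinate where $x-y$ is maximal we walk backward along arcs of $D(x)$. Lemma~\ref{lem:monotone} shows that $x-y$ stays maximal along the walk, and Lemma~\ref{lem:acyclic} shows that the walk stops.

\subsection*{The walk to a source}

\begin{lemma}\label{lem:monotone}
If $k\to l$ is an arc of $D(x)$, then $(x-y)_k\ge (x-y)_l$ for every $y\in X$. Equivalently, $x$ maximizes $z_k-z_l$ over $z\in X$.
\end{lemma}

\begin{proof}
Let $w$ be a witness. Since $d_{\mathrm{tr}}(y,w)\in\{0,1\}$, formula \eqref{eq:dist} gives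
\[
(y_k-y_l)-(w_k-w_l)\le 1=(x_k-x_l)-(w_k-w_l),
\]
that is, $y_k-y_l\le x_k-x_l$.
\end{proof}

An arc needs only one witness, but it constrains the position of $x$ relative to all points of $X$. This is what allows arcs with different witnesses to be chained together.

\begin{lemma}\label{lem:acyclic}
The graph $D(x)$ has no directed cycle.
\end{lemma}

\begin{proof}
Suppose that $k_1\to k_2\to\dots\to k_r\to k_1$ is a cycle, $r\ge1$. Let $w$ witness its first arc and put $v=x-w$. Along the first arc $v$ drops by $1$, and along each further arc it does not increase, by Lemma~\ref{lem:monotone} with $y=w$. After going once around the cycle we obtain $v_{k_1}\le v_{k_1}-1$, which is false.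
\end{proof}

\begin{lemma}\label{lem:key}
Let $x\ne y$ in $X$, and let $M$ be the set of coordinates at which $x-y$ is maximal. Then $M\cap A_x\ne\emptyset$ and $M\cap A_y=\emptyset$. In particular, $x-y$ is maximal at some element of $A_x\setminus A_y$.
\end{lemma}

\begin{proof}
Start at any $l_0\in M$. If $l_j\in M$ is not a source of $D(x)$, choose an arc $l_{j+1}\to l_j$. By Lemma~\ref{lem:monotone}, $(x-y)_{l_{j+1}}\ge (x-y)_{l_j}$, so $l_{j+1}\in M$. If the process lasted $N$ steps, two of the $N+1$ vertices $l_0,\dots,l_N$ would coincide, and the arcs between them would form a directed cycle, contrary to Lemma~\ref{lem:acyclic}. So the process ends at an element of $M\cap A_x$.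

Now let $l\in M$ be arbitrary, and let $k$ be a coordinate at which $x-y$ is minimal. Then
\[
(y-x)_k-(y-x)_l=(x-y)_l-(x-y)_k=d_{\mathrm{tr}}(x,y)=1 .
\]
So $k\to l$ is an arc of $D(y)$ with witness $x$, and $l\notin A_y$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Let $X\subseteq\mathbb{R}^n$ be equilateral. We may assume $|X|\ge2$ and scale the common distance to $1$. By Lemma~\ref{lem:key}, $A_x\not\subseteq A_y$ for every ordered pair $x\ne y$ in $X$. So $x\mapsto A_x$ is injective and its image is an antichain of subsets of the $N$-element set $I$. Theorem~\ref{thm:sperner} gives $|X|\le\binom{N}{\lfloor N/2\rfloor}$. Since $\mathbb{Z}^n\subseteq\mathbb{R}^n$, this bound and the integer example of Section~\ref{sec:indicator} determine both dimensions.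
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis was used in two halves. That no distance exceeds $1$ gave Lemma~\ref{lem:monotone}, hence acyclicity and $M\cap A_x\neq\emptyset$. Without it, take $n=1$ and $X=\{0,1,2\}$: the graph of the middle point has the arcs $1\to0$ and $0\to1$, and its label is empty. That $d_{\mathrm{tr}}(x,y)$ is not less than $1$ gave $M\cap A_y=\emptyset$. Without it, take two points at distance $\frac12$: there are no arcs, and both labels equal $I$.
\end{remark}

\section{The equations of a maximum set}\label{sec:equations}

We turn to Theorem~\ref{thm:class}. The equality case of Sperner's theorem identifies the labels of a maximum set, but labels are combinatorial data and we want coordinates. The bridge is Lemma~\ref{lem:monotone}: an arc $k\to l$ of $D(x)$ forces $x_k-x_l$ to equal a number that depends only on $X$, $k$ and $l$. So we need many arcs, and we find them by applying Lemma~\ref{lem:key} to two labels that differ by a single exchange, where it leaves no choice of coordinate.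

An array $(a_{kl})$ indexed by the ordered pairs of distinct elements of $I$ is \emph{antisymmetric} if $a_{lk}=-a_{kl}$ for all $k\neq l$.

\begin{proposition}\label{prop:equations}
Let $n\ge2$ and let $X$ be a maximum equilateral set with common distance $1$. Then there are $m\in\{\lfloor N/2\rfloor,\lceil N/2\rceil\}$, a bijection $S\mapsto x^S$ from the $m$-element subsets of $I$ onto $X$, and an antisymmetric array $(a_{kl})$ such that
\begin{equation}\label{eq:basic}
x^S_k-x^S_l=\tfrac12+a_{kl}\qquad(k\in S,\ l\notin S).
\end{equation}
\end{proposition}

\begin{proof}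
The labels form an antichain with $\binom{N}{\lfloor N/2\rfloor}$ members. By Theorem~\ref{thm:sperner} they are all the $m$-element subsets of $I$, for some $m$ as stated. Let $x^S$ be the point with label $S$.

\emph{Every pair $k\in S$, $l\notin S$ gives an arc $k\to l$ of $D(x^S)$.} Let $T=(S\setminus\{k\})\cup\{l\}$. By Lemma~\ref{lem:key}, $x^S-x^T$ is maximal at an element of $S\setminus T=\{k\}$, and $x^T-x^S$ is maximal at an element of $T\setminus S=\{l\}$. So $x^S-x^T$ is maximal at $k$ and minimal at $l$, and $x^T$ witnesses $k\to l$.

\emph{The array.} For $k\ne l$ let $u_{kl}=\max_{z\in X}(z_k-z_l)$, which exists because $X$ is finite, and put $a_{kl}=u_{kl}-\frac12$. If $k\in S$ and $l\notin S$, then $k\to l$ is an arc of $D(x^S)$, so $x^S_k-x^S_l=u_{kl}$ by Lemma~\ref{lem:monotone}. This is \eqref{eq:basic}.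

\emph{Antisymmetry.} Fix $k\ne l$. As $1\le m\le N-1$, there is an $m$-element set $S$ with $k\in S$, $l\notin S$. Put $x=x^S$ and let $w$ witness $k\to l$ in $D(x)$. Then $w_k-w_l=u_{kl}-1$. Every $z\in X$ satisfies $(x_k-x_l)-(z_k-z_l)\le d_{\mathrm{tr}}(x,z)\le1$, that is, $z_k-z_l\ge u_{kl}-1$. So the minimum of $z_k-z_l$ over $X$ is $u_{kl}-1$, which means $u_{lk}=1-u_{kl}$ and $a_{lk}=-a_{kl}$.
\end{proof}

For the set \eqref{eq:layer} with $\lambda=1$, equation \eqref{eq:basic} holds with $a_{kl}=c_k-c_l$. The classification therefore asks whether $a$ must have this form. The obstruction is the family of \emph{cyclic sums}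
\[
t(i,j,k)=a_{ij}+a_{jk}+a_{ki}\qquad(i,j,k \text{ distinct}),
\]
which vanish when $a_{kl}=c_k-c_l$. The sum $t$ is invariant under cyclic shifts of its arguments, and by antisymmetry it changes sign when two arguments are exchanged: $t(i,k,j)=a_{ik}+a_{kj}+a_{ji}=-t(i,j,k)$.

\section{Rigidity for $n\ge3$}\label{sec:rigid}

If both $S$ and its complement have at least two elements, the system \eqref{eq:basic} for the point $x^S$ is overdetermined: for $i,j\in S$ the difference $x^S_i-x^S_j$ can be computed through any index outside $S$. The resulting compatibility conditions force all cyclic sums to vanish.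

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(a)}]
Let $X$ be maximum, scaled to common distance $1$, and take $m$, $x^S$, $a$ from Proposition~\ref{prop:equations}. Since $N\ge4$, we have $2\le m\le N-2$. This is the only use of $n\ge3$.

Let $i,j,k,l$ be distinct. There is an $m$-element set $S$ with $i,j\in S$ and $k,l\notin S$. Subtracting instances of \eqref{eq:basic},
\[
a_{ik}-a_{jk}=x^S_i-x^S_j=a_{il}-a_{jl}.
\]
By antisymmetry this reads $a_{jk}+a_{ki}=a_{jl}+a_{li}$, and adding $a_{ij}$ gives
\begin{equation}\label{eq:swap}
t(i,j,k)=t(i,j,l)\qquad\text{for all distinct } i,j,k,l .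
\end{equation}
We remove $i$ from each side of \eqref{eq:swap} by a cyclic shift followed by another use of \eqref{eq:swap}:
\[
t(i,j,k)=t(j,k,i)=t(j,k,l),\qquad t(i,j,l)=t(j,l,i)=t(j,l,k)=-t(j,k,l).
\]
The left-hand sides are equal, so $t(j,k,l)=0$. Any three distinct indices $j,k,l$ leave a fourth index $i$ available, so all cyclic sums vanish.

Put $c_0=0$ and $c_k=a_{k0}$ for $k\ne0$. Then $a_{k0}=c_k-c_0$ and $a_{0k}=c_0-c_k$, and for distinct $k,l\ne0$ the equation $t(k,l,0)=0$ gives $a_{kl}=a_{k0}-a_{l0}=c_k-c_l$. Now let $v=x^S-c-\frac12\mathbf{1}_S$. For $k\in S$ and $l\notin S$, equation \eqref{eq:basic} gives $v_k-v_l=\frac12+a_{kl}-(c_k-c_l)-\frac12=0$. Since $S$ and its complement are nonempty, all entries of $v$ are equal, so $x^S=c+\frac12\mathbf{1}_S$ in $\mathbb{R}^N/\mathbb{R}\mathbf{1}$. Multiplying by $\lambda$ and renaming $\lambda c$ as $c$ gives \eqref{eq:layer}.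

Conversely, by Lemma~\ref{lem:indicator} the points in \eqref{eq:layer} are at mutual distance $\frac{\lambda}{2}\cdot2=\lambda$, and there are $\binom{N}{m}=\binom{N}{\lfloor N/2\rfloor}$ of them.

For the integer statement, let $X\subseteq\mathbb{Z}^n$ be maximum with common distance $\lambda$, so that \eqref{eq:layer} holds. Choose $m$-element sets $S,T$ with $S\setminus T=\{k\}$ and $T\setminus S=\{l\}$, and an index $r\ne k,l$. The difference of the corresponding points is the class of $\frac{\lambda}{2}(e_k-e_l)$. It lies in $\mathbb{Z}^n$, and its $k$-th and $r$-th coordinates differ by $\lambda/2$. So $\lambda/2$ is a positive integer. Conversely, if $\lambda$ is an even positive integer, the set \eqref{eq:layer} with $c=0$ lies in $\mathbb{Z}^n$.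
\end{proof}

\section{Triples in the plane}\label{sec:plane}

For $n=2$ the maximum size is $\binom31=3$, so every equilateral triple is maximum. Now one of $S$ and $I\setminus S$ is a single index, and \eqref{eq:basic} consists of two equations for the two free coordinates of $x^S$. No compatibility condition arises. The array $a$ has three free entries, translation absorbs two of them, and the cyclic sum $t(0,1,2)$ survives as a parameter.

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(b)}]
Let $X$ be an equilateral triple with common distance $1$, and take $m\in\{1,2\}$, $x^S$, $a$ from Proposition~\ref{prop:equations}.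

\emph{Reduction to one system.} We claim that $X$ or $-X$ consists of points $y^0,y^1,y^2$ with
\begin{equation}\label{eq:plane}
y^i_i-y^i_j=\tfrac12+b_{ij}\qquad(j\ne i)
\end{equation}
for an antisymmetric array $b$. If $m=1$, take $y^i=x^{\{i\}}$ and $b=a$. If $m=2$, take $y^i=-x^{S}$ with $S=I\setminus\{i\}$, and $b_{ij}=a_{ji}$. For $j\ne i$ we have $j\in S$ and $i\notin S$, so $y^i_i-y^i_j=x^S_j-x^S_i=\frac12+a_{ji}$.

\emph{Normalization.} The translated points $y^i+c$ satisfy \eqref{eq:plane} with $b_{ij}+c_i-c_j$ in place of $b_{ij}$. Let $\tau=\frac13(b_{01}+b_{12}+b_{20})$ and choose $c_0=0$, $c_1=b_{01}-\tau$, $c_2=b_{01}+b_{12}-2\tau$. Then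
\[
b_{01}+c_0-c_1=\tau,\qquad b_{12}+c_1-c_2=\tau,\qquad b_{20}+c_2-c_0=3\tau-2\tau=\tau .
\]
So after a translation $b_{i,i+1}=\tau$ and $b_{i,i-1}=-\tau$ for all $i$. Choosing the representative with $y^i_i=0$, we read off from \eqref{eq:plane} that $y^i_{i+1}=-\frac12-\tau$ and $y^i_{i-1}=-\frac12+\tau$. Thus $X$ or $-X$ is a translate of $\{p^0,p^1,p^2\}$ for some real $\tau$.

\emph{The range of $\tau$.} From $p^0=(0,-\frac12-\tau,-\frac12+\tau)$ and $p^1=(-\frac12+\tau,0,-\frac12-\tau)$ we get
\[
p^0-p^1=\bigl(\tfrac12-\tau,\ -\tfrac12-\tau,\ 2\tau\bigr).
\]
Since $p^{i+1}_{j+1}=p^i_j$, the vectors $p^1-p^2$ and $p^2-p^0$ are cyclic shifts of this one, so the three distances are equal for every $\tau$. The first two entries differ by $1$, so the common distance is $1$ if and only if the third entry lies between them: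
\[
-\tfrac12-\tau\le2\tau\le\tfrac12-\tau,\qquad\text{that is,}\qquad |\tau|\le\tfrac16 .
\]
Hence exactly these $\tau$ occur, and each of them gives an equilateral triple with distance $1$, as do its negative and all translates.

\emph{Failure of \textup{(a)}.} The triple $\{(0,0),(1,0),(1,1)\}\subseteq\mathbb{Z}^2$ of Example~\ref{ex:triangle} is maximum and has the odd common distance $1$. It is not of the form \eqref{eq:layer}. For $n=2$ and $\lambda=1$ the differences of points of \eqref{eq:layer} are the classes of $\frac12(e_k-e_l)$, which in the original coordinates are $\pm(1,\frac12)$, $\pm(\frac12,1)$, $\pm(\frac12,-\frac12)$, whereas the differences in the triple are $\pm(1,0)$, $\pm(1,1)$, $\pm(0,1)$.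
\end{proof}

The family in (b) is easy to see in the original coordinates. Modulo $\mathbf{1}$,
\begin{align*}
p^1-p^0&=\bigl(-\tfrac12+\tau,\ \tfrac12+\tau,\ -2\tau\bigr)\equiv\bigl(0,\ 1,\ \tfrac12-3\tau\bigr),\\
p^2-p^0&=\bigl(-\tfrac12-\tau,\ 2\tau,\ \tfrac12-\tau\bigr)\equiv\bigl(0,\ \tfrac12+3\tau,\ 1\bigr).
\end{align*}
With $s=\frac12-3\tau$, the triple is a translate of $\{(0,0),(1,s),(1-s,1)\}$, and $|\tau|\le\frac16$ means $0\le s\le1$; see Figure~\ref{fig:hexagon}. At $\tau=0$ we have $p^i\equiv\frac12 e_i$, which is \eqref{eq:layer} with $m=1$, and at $\tau=\frac16$ we recover the integer triple of Example~\ref{ex:triangle}.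

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw[gray!60,->] (-1.3,0) -- (1.4,0) node[right,black] {$x_1$};
\draw[gray!60,->] (0,-1.3) -- (0,1.4) node[above,black] {$x_2$};
\draw (1,0) -- (1,1) -- (0,1) -- (-1,0) -- (-1,-1) -- (0,-1) -- cycle;
\draw[very thick] (1,0) -- (1,1) -- (0,1);
\fill[gray!25] (0,0) -- (1,0.3) -- (0.7,1) -- cycle;
\draw (0,0) -- (1,0.3) -- (0.7,1) -- cycle;
\fill (0,0) circle (0.035) node[below left] {$(0,0)$};
\fill (1,0.3) circle (0.035) node[right] {$(1,s)$};
\fill (0.7,1) circle (0.035) node[above] {$(1-s,1)$};
\end{tikzpicture}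
\caption{The hexagon is the set of points at tropical distance $1$ from the origin of $\mathbb{R}^2$. For $0\le s\le1$ the points $(0,0)$, $(1,s)$, $(1-s,1)$ are at mutual distance $1$; the last two slide along the thick edges as $s$ varies (here $s=0.3$). Up to translation and $x\mapsto -x$, these are all equilateral triples with distance $1$.}
\label{fig:hexagon}
\end{figure}

\begin{thebibliography}{9}

\bibitem{Rosenmann}
Amnon Rosenmann, \emph{On the chromatic number and equilateral dimension of $\mathbb{R}^n$ with the tropical norm}, arXiv:2606.16642 (2026).

\bibitem{Sperner}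
Sperner (1928).

\end{thebibliography}
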